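
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The Euler constant is an integrated algebraic number}


\begin{abstract}
Integrated algebraic numbers are the coefficients of the power series in the smallest system that contains the algebraic power series and is closed under composition, reciprocals of units, implicit functions, Weierstra\ss{} division, re-expansion and taking antiderivatives. They form a countable real closed field $K$ that contains all periods and is closed under $\exp$ and under $\log$ of positive elements. Kaiser conjectured that the Euler constant $\gamma$ does not lie in $K$. We show that it does. The main step is a lemma on integrals $\int_0^r t^s\Phi(t)\,dt$: the singular factor $t^s$ is avoided by integrating over a circle around $0$ and dividing by $\sin\pi s$. With the same lemma we show that $K$ contains the values of the Gamma function and of the incomplete Gamma function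 at arguments in $K$, as well as a class of exponential integrals over half-lines. It follows that all absolutely convergent integrals $\int_{\mathbb R}e^{-f}g\,dx$ with $f,g$ semialgebraic over $\mathbb Q$ lie in $K$.
\end{abstract}

\section{The question and the answer}

\subsection{Integrated algebraic numbers}

A \emph{period} is an absolutely convergent integral over some $\mathbb R^n$ of a function that is semialgebraic over $\mathbb Q$. Antiderivatives of algebraic functions are in general no longer algebraic, so one may ask for the smallest reasonable world of functions that contains the algebraic ones and allows integration. The following definition from \cite{Kaiser} makes this precise at the level of power series.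

Consider systems $\mathcal A=(A_n)_{n\ge1}$, where $A_n$ is a ring of real power series in $n$ variables, each convergent near $0$. Such a system is a \emph{convergent Weierstra\ss{} system} if it contains the polynomials and is closed under the following operations:
\begin{itemize}
\item permutation of variables; composition $f(g_1,\dots,g_n)\in A_m$ for $f\in A_n$ and $g_i\in A_m$ with $g_i(0)=0$; reciprocals of units;
\item implicit functions: if $f(x,y)\in A_{n+1}$ with $f(0)=0$ and $\partial_yf(0)\ne0$, then the solution $y(x)$ of $f(x,y(x))=0$, $y(0)=0$, is in $A_n$;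
\item Weierstra\ss{} division: if $f,g\in A_{n+1}$ and $g$ is regular of order $d$ in the last variable $y$ (that is, $g(0,y)=y^d\cdot$unit), then in the unique representation $f=Qg+\sum_{j<d}r_j(x)y^j$ one has $Q\in A_{n+1}$ and $r_j\in A_n$;
\item re-expansion: $f(a+x)\in A_n$ if $f\in A_n$ and $a$ is a point of the domain of convergence of $f$ whose coordinates lie in the coefficient field.
\end{itemize}
It is a \emph{convergent Analysis system} if, in addition, it is closed under antiderivatives $\int_0^{x_i}f\,dx_i$.

A convergent power series is \emph{algebraic} if it is algebraic over $\mathbb Q[x_1,\dots,x_n]$. The system of \emph{integrated algebraic power series} is the smallest convergent Analysis system that contains all algebraic power series. From now on $(A_n)$ denotes this system. Its coefficients form a countable real closed field $K\subset\mathbb R$, whose elements are the \emph{integrated algebraic numbers}. We put $A_0=K$.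

A second description shows what $K$ measures. For $f\in A_n$ convergent on a neighborhood of $[-1,1]^n$, let the restricted function of $f$ be equal to $f$ on $[-1,1]^n$ and $0$ elsewhere, and let $\mathcal R$ be the structure on the ordered field $K$ generated by all restricted functions (taken on points with coordinates in $K$). It is o-minimal, and it has only countably many definable sets, even with parameters. Then $K$ consists exactly of the absolutely convergent integrals $\int_{\mathbb R^n}g$, where the restriction of $g$ to $K^n$ is definable in $\mathcal R$ with parameters from $K$, and $g$ is the real function given by the same formula \cite{Kaiser}. In particular every period lies in $K$. Beyond periods, $K$ is closed under $\exp$ and under $\log$ of positive elements, so for instance $e\in K$.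

\subsection{Where is the Euler constant?}

Let
\[
\gamma=\lim_{n\to\infty}\Big(\sum_{k=1}^n\frac1k-\log n\Big).
\]
Kaiser \cite{Kaiser} conjectured that $\gamma\notin K$. This is a natural guess. The operations that generate $(A_n)$ are local: what they give directly are integrals of \emph{analytic} functions over \emph{compact} boxes. The usual integrals for $\gamma$ are not of this kind. For example, $\gamma=-\Gamma'(1)=-\int_0^\infty e^{-t}\log t\,dt$ combines a logarithmic singularity at $0$ with an exponential at infinity. In
\begin{equation}\label{eq:gammadouble}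
\gamma=\int_0^1\!\int_0^1\frac{1-t^s}{1-t}\,dt\,ds
\end{equation}
(proved in Section~\ref{sec:euler}) the singularity at $t=1$ is removable, and the only obstacle is the factor $t^s$ at $t=0$, which for irrational $s$ is not even a Puiseux series in $t$. Nevertheless:

\begin{theorem}\label{thm:euler}
The Euler constant is an integrated algebraic number: $\gamma\in K$.
\end{theorem}

Since $\mathbb Q\subset K$, this says nothing about the irrationality of $\gamma$, while a proof of $\gamma\notin K$ would have implied it.

The method gives more. Call a real analytic function $F$ on an open set $U\subset\mathbb R^n$ \emph{$A$-analytic} if its Taylor series at every point of $U\cap K^n$ lies in $A_n$ (see Section~\ref{sec:tools}). The value of such a function at a point of $U\cap K^n$ lies in $K$. Write $\Gamma(a,x)=\int_x^\infty t^{a-1}e^{-t}\,dt$ and $\psi=\Gamma'/\Gamma$.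

\begin{theorem}\label{thm:gamma}
The function $1/\Gamma$ is $A$-analytic on $\mathbb R$, $\log\Gamma$ is $A$-analytic on $(0,\infty)$, and $(a,x)\mapsto\Gamma(a,x)$ is $A$-analytic on $\mathbb R\times(0,\infty)$. Hence $\Gamma(a)$ and all $\psi^{(m)}(a)$, $m\ge0$, lie in $K$ for $a\in K\setminus\{0,-1,-2,\dots\}$, and $\Gamma(a,x)\in K$ for $a,x\in K$, $x>0$. In particular $\int_1^\infty e^{-t}\,\frac{dt}t$ and Gompertz's constant $\int_0^\infty\frac{e^{-t}}{1+t}\,dt=e\,\Gamma(0,1)$ lie in $K$. For $0<a<b$ in $K$, the function $\Gamma|_{[a,b]}$ \textup{(}on the points of $K$\textup{)} is definable in $\mathcal R$.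
\end{theorem}

\begin{theorem}\label{thm:halfline}
Let $h\in A_1$ have radius of convergence $R$, let $q\ge1$ and $m\ge0$ be integers, and let $a,N\in K$ with $N>0$ and $N^{-1/q}<R$. Then
\[
\int_N^\infty e^{-u}u^a(\log u)^m\,h(u^{-1/q})\,du\in K .
\]
\end{theorem}

\begin{corollary}\label{cor:exp}
If $f,g:\mathbb R\to\mathbb R$ are semialgebraic over $\mathbb Q$ and $\int_{\mathbb R}e^{-f}|g|\,dx<\infty$, then $\int_{\mathbb R}e^{-f}g\,dx\in K$.
\end{corollary}

\subsection{The idea on one monomial}\label{subsec:idea}

Take the simplest integral with the offending factor, $\int_0^1t^s\,dt=\frac1{s+1}$ for $s>-1$, and suppose that we wanted to reach it using only integrals of analytic functions over compact intervals. Since $0$ is the only bad point, go around it: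
\[
\frac12\int_{-\pi}^{\pi}e^{i(s+1)\theta}\,d\theta=\frac{\sin(\pi(s+1))}{s+1}=-\sin(\pi s)\int_0^1t^s\,dt .
\]
On the left the integrand is analytic in $(s,\theta)$ and the interval is compact. On the right we see the wanted integral, times a factor $\sin\pi s$. The same works for $\int_0^1t^{s+n}\,dt$, with the \emph{same} factor, provided the monomial $z^n$ is evaluated at $z=-e^{i\theta}$:
\[
\frac12\int_{-\pi}^{\pi}e^{i(s+1)\theta}(-e^{i\theta})^n\,d\theta=(-1)^n\,\frac{\sin(\pi(s+1+n))}{s+1+n}=-\sin(\pi s)\int_0^1t^{s+n}\,dt .
\]
(The point $z=-e^{i\theta}$ runs once around the circle, starting and ending at $1$, and $e^{is\theta}$ is the branch of $(-z)^s$ that is cut along the positive real axis. Its two boundary values $e^{\pm i\pi s}$ at $z=1$ differ by $2i\sin\pi s$, which explains the factor.) As the factor does not depend on $n$, one can sum over $n$ and replace $z^n$ by any power series that converges on a neighborhood of the closed unit disc; for other series one takes a smaller circle. What remains is to divide by $\sin\pi s$. At integers $s\ge0$ the identity reads $0=0$, and $s=0$ and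 $s=1$ are exactly the end points of the outer integral in \eqref{eq:gammadouble}. But a quotient that is known to be analytic can be recovered at the zeros of the denominator by re-expansion from a nearby point. This is why the exponent $s$ must be kept as a variable.

\section{$A$-analytic functions}\label{sec:tools}

\subsection{First consequences of the axioms}

Composing with coordinate functions shows $A_n\subset A_{n+1}$, and composing with $0$ allows one to set variables equal to $0$.

\emph{Differentiation.} Let $f\in A_n$ and let $e_i$ be the $i$-th unit vector. Then $f(x+ye_i)\in A_{n+1}$. Weierstra\ss{} division by $y$ gives $f(x+ye_i)=y\,Q(x,y)+f(x)$ with $Q\in A_{n+1}$, and $Q(x,0)=\partial_if\in A_n$. So $A_n$ is closed under partial derivatives.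

\emph{Constants.} Setting all variables to $0$ in $\frac1{\alpha!}\partial^\alpha f$, we see that each coefficient of $f$, regarded as a constant series, lies in the system. Hence $K\subset A_n$, and all polynomials over $K$ are in $A_n$. Real algebraic numbers, being constant algebraic series, lie in $K$.

\begin{definition}
Let $U\subset\mathbb R^n$ be open. A real analytic function $F:U\to\mathbb R$ is \emph{$A$-analytic} if for every $a\in U\cap K^n$ the Taylor series $F(a+x)$ is in $A_n$. A complex-valued function is $A$-analytic if its real and imaginary parts are. A function of a complex variable $z$ is regarded as a function of $\operatorname{Re}z$ and $\operatorname{Im}z$.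
\end{definition}

If $F$ is real-valued and $A$-analytic and $a\in U\cap K^n$, then $F(a)\in K$. Sums, products and partial derivatives of $A$-analytic functions are $A$-analytic. So is $1/F$ if $F$ is nowhere zero: in the real case $F(a+x)$ is a unit of $A_n$, and in the complex case $1/F=\overline F/|F|^2$. So is a composition $F\circ G$, where $G$ has real-valued components: for $a\in K^m$ we have $b=G(a)\in K^n$, and the Taylor series of $F\circ G$ at $a$ is the composition of $F(b+\cdot)\in A_n$ with $G(a+x)-b$, which has no constant term.

We use freely that a real analytic function on an open set $U\subset\mathbb R^n$ extends holomorphically to an open neighborhood of $U$ in $\mathbb C^n$, and that the Taylor series of a holomorphic function at a point converges to it on every polydisc about that point on which it is holomorphic. Balls $B(p,r)$ and polydiscs refer to the sup norm.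

\subsection{Continuation and division}

The next lemma is what makes $A$-analyticity easy to verify: one point suffices.

\begin{lemma}[Continuation]\label{lem:cont}
Let $U\subset\mathbb R^n$ be open and connected and let $F:U\to\mathbb R$ be real analytic. If the Taylor series of $F$ at one point of $U\cap K^n$ lies in $A_n$, then $F$ is $A$-analytic on $U$. In particular, a real or complex-valued real analytic function on $U$ that is $A$-analytic on a nonempty open subset of $U$ is $A$-analytic on $U$.
\end{lemma}

\begin{proof}
Call a point of $U\cap K^n$ good if the Taylor series of $F$ there lies in $A_n$. For $p\in U$ choose $r_p>0$ such that $B(p,3r_p)\subset U$ and $F$ extends holomorphically to the complex polydisc of radius $3r_p$ about $p$. For $q\in B(p,r_p)$ the Taylor series of $F$ at $q$ converges to $F$ on the polydisc of radius $2r_p$ about $q$, and this polydisc contains $B(p,r_p)$. So if one $K$-point of $B(p,r_p)$ is good, then by re-expansion all of its $K$-points are good.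

Let $U'$ be the set of points of $U$ that have a neighborhood all of whose $K$-points are good. It is open. It contains the given good point $c$, because all $K$-points of $B(c,r_c)$ are good; so it is nonempty. Let $p\in U$ be a limit of points of $U'$. Then $B(p,r_p)$ contains a nonempty open set whose $K$-points are good. Since $\mathbb Q\subset K$, there is such a $K$-point, hence all $K$-points of $B(p,r_p)$ are good and $p\in U'$. So $U'$ is also closed in $U$, and $U'=U$.

For the last statement apply this to the real and imaginary parts, at any rational point of the open subset.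
\end{proof}

\begin{lemma}[Division]\label{lem:div}
Let $U\subset\mathbb R^n$ be open and connected, let $f,g$ be $A$-analytic on $U$ with $g$ real-valued and $g\not\equiv0$, and let $\varphi$ be real analytic on $U$ (real or complex-valued) with $f=g\varphi$. Then $\varphi$ is $A$-analytic on $U$.
\end{lemma}

\begin{proof}
We may assume that $f$ and $\varphi$ are real-valued. The set $\{g\ne0\}$ is open and nonempty, so it contains a point $c\in K^n$. There $g(c+x)$ is a unit of $A_n$, and $\varphi(c+x)=f(c+x)/g(c+x)\in A_n$. Apply Lemma~\ref{lem:cont}.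
\end{proof}

\subsection{Elementary functions}

\begin{lemma}\label{lem:elem}
The functions $\exp,\sin,\cos,\arctan$ are $A$-analytic on $\mathbb R$, $\log$ is $A$-analytic on $(0,\infty)$, $(x,a)\mapsto x^a$ on $(0,\infty)\times\mathbb R$, and $z\mapsto e^z$ on $\mathbb C$. In particular $\pi\in K$ and $\log2\in K$.
\end{lemma}

\begin{proof}
By reciprocals and antiderivatives, $\log(1+x)=\int_0^x\frac{dt}{1+t}$ and $\arctan x=\int_0^x\frac{dt}{1+t^2}$ are in $A_1$. Solving $\log(1+y)=x$ and $\arctan y=x$ by the implicit function operation gives $e^x-1\in A_1$ and $\tan x\in A_1$, and then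
\[
\sin x=\frac{2\tan(x/2)}{1+\tan^2(x/2)},\qquad \cos x=\frac{1-\tan^2(x/2)}{1+\tan^2(x/2)}
\]
are in $A_1$. So for $\exp,\sin,\cos,\arctan$ the Taylor series at $0$ is in $A_1$, and for $\log$ the Taylor series at $1$ is. Lemma~\ref{lem:cont} extends this to the stated domains. Now use $x^a=\exp(a\log x)$, $e^{x+iy}=e^x(\cos y+i\sin y)$ and $\pi=4\arctan1$.
\end{proof}

\subsection{Integration over compact intervals}

The axiom on antiderivatives speaks about series at one point. Cutting an interval into short pieces gives the global version.

\begin{lemma}[Integration]\label{lem:int}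
Let $n\ge0$, let $F$ be $A$-analytic on an open set $U\subset\mathbb R^n\times\mathbb R$, let $V\subset\mathbb R^n$ be open, and let $\alpha<\beta$ be in $K$ with $V\times[\alpha,\beta]\subset U$. Then $G(x)=\int_\alpha^\beta F(x,t)\,dt$ is $A$-analytic on $V$. If $n=0$ and $F$ is real-valued, this means $\int_\alpha^\beta F(t)\,dt\in K$.
\end{lemma}

\begin{proof}
We may assume that $F$ is real-valued. Let $a\in V$. By compactness of $\{a\}\times[\alpha,\beta]$ there is $\rho>0$ such that $F$ extends holomorphically to a neighborhood of $\{a\}\times[\alpha,\beta]$ containing the polydiscs of radius $2\rho$ about all points $(a,t_0)$, $t_0\in[\alpha,\beta]$. Hence $G$ extends holomorphically to the polydisc of radius $\rho$ about $a$, and $G$ is real analytic.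

Now let $a\in V\cap K^n$. Choose an integer $M$ with $\eta=(\beta-\alpha)/M<\rho$ and put $t_j=\alpha+j\eta\in K$ for $0\le j\le M$. For $0\le j<M$ let $F_j\in A_{n+1}$ be the Taylor series of $F$ at $(a,t_j)$, and let $P_j\in A_{n+1}$ be its antiderivative in the last variable. Both converge on the polydisc of radius $2\rho$. Re-expanding $P_j$ at $(0,\eta)$ and setting the last variable equal to $0$ gives
\[
P_j(x,\eta)=\int_0^\eta F_j(x,t)\,dt\in A_n,
\]
which is the Taylor series at $a$ of $\int_{t_j}^{t_{j+1}}F(\cdot,t)\,dt$. Sum over $j$.
\end{proof}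

\section{Going around the singularity}\label{sec:mellin}

The following lemma carries out the idea of Section~\ref{subsec:idea} with a power series in place of a monomial, and with parameters. It is used three times: for $\Phi=1/(1-z)$, for $\Phi=e^{-z}$, and, with parameters, for the kernel in Section~\ref{sec:halfline}. For $R\in(0,\infty]$ put $D_R=\{z\in\mathbb C:|z|<R\}$.

\begin{lemma}\label{lem:mellin}
Let $U\subset\mathbb R^n$ be open and connected, $n\ge0$, and let $r\in K$ with $0<r<R$. Let $\Phi:U\times D_R\to\mathbb C$ be $A$-analytic, and holomorphic in $z\in D_R$ for each fixed $x\in U$. Then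
\[
C(s,x)=\int_{-\pi}^{\pi}e^{i(s+1)\theta}\,\Phi(x,-re^{i\theta})\,d\theta
\quad\text{and}\quad
M(s,x)=\int_0^rt^s\,\Phi(x,t)\,dt
\]
are $A$-analytic on $\mathbb R\times U$ and on $(-1,\infty)\times U$, respectively, and for $s>-1$
\begin{equation}\label{eq:mellin}
2\sin(\pi s)\,M(s,x)=-r^{s+1}\,C(s,x).
\end{equation}
\textup{(}If $n=0$, the variable $x$ and the set $U$ are omitted.\textup{)}
\end{lemma}

\begin{proof}
The integrand of $C$ is $A$-analytic in $(s,x,\theta)\in\mathbb R\times U\times\mathbb R$ by composition and Lemma~\ref{lem:elem}. Since $\pi\in K$, Lemma~\ref{lem:int} shows that $C$ is $A$-analytic.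

For fixed $x$ write $\Phi(x,z)=\sum_{n\ge0}c_nz^n$, uniformly convergent for $|z|\le r$. For $s>-1$, termwise integration gives
\[
C(s,x)=\sum_{n\ge0}c_n(-r)^n\,\frac{2\sin(\pi(s+1+n))}{s+1+n}
=-2\sin(\pi s)\sum_{n\ge0}\frac{c_nr^n}{s+1+n},
\]
because $\sin(\pi(s+1+n))=(-1)^{n+1}\sin(\pi s)$. On the other hand $t^s$ is integrable on $(0,r)$, so $M(s,x)=\sum_{n\ge0}c_n\,\frac{r^{s+1+n}}{s+1+n}$. This proves \eqref{eq:mellin}.

It remains to divide by $\sin(\pi s)$, and for this we need to know that $M$ is real analytic. Let $x_0\in U$. By compactness of $\{x_0\}\times[0,r]$, the real analytic function $(x,t)\mapsto\Phi(x,t)$ extends, for some $\rho>0$, to a bounded continuous function of $(x,t)$ with $x$ in the complex polydisc of radius $\rho$ about $x_0$ and $t\in[0,r]$, holomorphic in $x$. Since $|t^s|=t^{\operatorname{Re}s}$ is integrable, locally uniformly for $\operatorname{Re}s>-1$, the integral $M$ is holomorphic in $(s,x)$ there. Now apply Lemma~\ref{lem:div} on $(-1,\infty)\times U$ to \eqref{eq:mellin}, whose right-hand side is $A$-analytic because $r\in K$ and $r^{s+1}=\exp((s+1)\log r)$.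
\end{proof}

\section{The Euler constant}\label{sec:euler}

For $s>-1$ let
\[
H(s)=\sum_{k\ge1}\Big(\frac1k-\frac1{k+s}\Big).
\]
For $s\in[0,1]$ the terms are nonnegative, so by monotone convergence
\begin{equation}\label{eq:gammaH}
\int_0^1H(s)\,ds=\sum_{k\ge1}\Big(\frac1k-\log\frac{k+1}k\Big)=\lim_{n\to\infty}\Big(\sum_{k\le n}\frac1k-\log(n+1)\Big)=\gamma .
\end{equation}

\begin{lemma}\label{lem:H}
The function $H$ is $A$-analytic on $(-1,\infty)$.
\end{lemma}

\begin{proof}
For $s>-1$ we have $\frac1k-\frac1{k+s}=\int_0^1t^{k-1}(1-t^s)\,dt$, and for fixed $s$ the integrands all have the same sign. Summing over $k$ gives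
\[
H(s)=\int_0^1\frac{1-t^s}{1-t}\,dt ,
\]
which together with \eqref{eq:gammaH} proves \eqref{eq:gammadouble}. The singularity of $t^s$ is at $t=0$ and the removable one of the quotient is at $t=1$, so we cut at $t=\frac12$. Substituting $t=1-u$ on $[\frac12,1]$, and using $\int_0^{1/2}\frac{dt}{1-t}=\log2$, we get
\[
H(s)=P(s)+\log2-B(s),\qquad
P(s)=\int_0^{1/2}\frac{1-(1-u)^s}u\,du,\qquad
B(s)=\int_0^{1/2}\frac{t^s}{1-t}\,dt .
\]

\emph{The part $P$.} The function $1-\exp(s\log(1-u))$ is $A$-analytic on the connected set $\mathbb R\times(-\infty,1)$ and vanishes for $u=0$. So its quotient by $u$ is real analytic, and it is $A$-analytic by Lemma~\ref{lem:div}. By Lemma~\ref{lem:int}, $P$ is $A$-analytic on $\mathbb R$.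

\emph{The part $B$.} Apply Lemma~\ref{lem:mellin} without parameters to $\Phi(z)=\frac1{1-z}$ on $D_1$, with $r=\frac12$; here $\Phi$ is $A$-analytic as the reciprocal of a polynomial without zeros on $D_1$. Hence $B$ is $A$-analytic on $(-1,\infty)$. Since $\log2\in K$, the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:euler}]
By Lemma~\ref{lem:H} and Lemma~\ref{lem:int} with $n=0$, the integral in \eqref{eq:gammaH} lies in $K$.
\end{proof}

\begin{remark}
In real terms, \eqref{eq:mellin} for $B$ is the identity
\[
\sin(\pi s)\,B(s)=-2^{-s-1}\int_0^\pi\frac{\cos((s+1)\theta)+\frac12\cos(s\theta)}{\frac54+\cos\theta}\,d\theta\qquad(s>-1),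
\]
because $|1+\frac12e^{i\theta}|^2=\frac54+\cos\theta$ and $\operatorname{Re}\big[e^{i(s+1)\theta}(1+\tfrac12e^{-i\theta})\big]=\cos((s+1)\theta)+\frac12\cos(s\theta)$. At $s=0$ both sides vanish, although $B(0)=\log2$; the value is in the derivatives.
\end{remark}

\section{The Gamma function and the incomplete Gamma function}

Theorem~\ref{thm:euler} enters here as a tool: $\gamma$ is the constant in the classical relation $\psi(1+s)=-\gamma+H(s)$, which we use in integrated form.

\begin{proof}[Proof of Theorem~\ref{thm:gamma}]
\emph{The Gamma function.} Recall Weierstra\ss's product $\frac1{\Gamma(1+s)}=e^{\gamma s}\prod_{k\ge1}(1+\frac sk)e^{-s/k}$. The series for $H$ converges locally uniformly on $(-1,\infty)$, so for $s>-1$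
\[
\log\Gamma(1+s)=-\gamma s+\sum_{k\ge1}\Big(\frac sk-\log\Big(1+\frac sk\Big)\Big)=-\gamma s+\int_0^sH(v)\,dv=-\gamma s+s\int_0^1H(s\tau)\,d\tau .
\]
The function $(s,\tau)\mapsto H(s\tau)$ is $A$-analytic on $\{s\tau>-1\}$, which contains $(-1,\infty)\times[0,1]$. By Lemma~\ref{lem:int} and $\gamma\in K$, the right-hand side is $A$-analytic on $(-1,\infty)$. So $\log\Gamma$, and with it $1/\Gamma=\exp(-\log\Gamma)$, is $A$-analytic on $(0,\infty)$. For every $n\ge1$,
\[
\frac1{\Gamma(x)}=\frac{x(x+1)\cdots(x+n-1)}{\Gamma(x+n)}
\]
shows that $1/\Gamma$ is $A$-analytic on $(-n,\infty)$, hence on $\mathbb R$. Off the zeros $0,-1,-2,\dots$ of $1/\Gamma$ we can take reciprocals and derivatives. So $\Gamma$ and $\psi^{(m)}$ are $A$-analytic there, and their values at points of $K$ lie in $K$.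

\emph{Definability.} Let $0<a<b$ in $K$, and put $c=\frac{a+b}2$ and $\delta=\frac{b-a}2$. The series $f(x)=\Gamma(c+\delta x)$ lies in $A_1$. Since $\Gamma$ is holomorphic on $|z-c|<c$, it converges for $|x|<c/\delta=\frac{a+b}{b-a}$, and $\frac{a+b}{b-a}>1$. So $f$ defines a restricted function, and $\Gamma(t)=f((t-c)/\delta)$ for $t\in[a,b]$ is definable in $\mathcal R$.

\emph{The case $x=1$.} For $a>0$ we have $\Gamma(a,1)=\Gamma(a)-\int_0^1t^{a-1}e^{-t}\,dt$. Lemma~\ref{lem:mellin}, applied to $\Phi(z)=e^{-z}$ on $D_\infty=\mathbb C$ with $r=1$ and $s=a-1$, says that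
\[
D(a)=\int_{-\pi}^\pi e^{ia\theta}\exp(e^{i\theta})\,d\theta
\]
is $A$-analytic on $\mathbb R$ and, as $\sin(\pi(a-1))=-\sin(\pi a)$, that $2\sin(\pi a)\int_0^1t^{a-1}e^{-t}\,dt=D(a)$ for $a>0$. By the reflection formula, $\sin(\pi a)\Gamma(a)=\pi/\Gamma(1-a)$. Hence
\[
\sin(\pi a)\,\Gamma(a,1)=\frac{\pi}{\Gamma(1-a)}-\frac12D(a).
\]
This was derived for $a>0$, where the integral over $[0,1]$ converges. But $\Gamma(a,1)$ and $1/\Gamma(1-a)$ are entire functions of $a$, so both sides are real analytic on $\mathbb R$ and the identity holds for all $a\in\mathbb R$. The right-hand side is $A$-analytic on $\mathbb R$. By Lemma~\ref{lem:div}, so is $a\mapsto\Gamma(a,1)$.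

\emph{The general case.} For $x>0$,
\[
\Gamma(a,x)=\Gamma(a,1)-\int_1^xt^{a-1}e^{-t}\,dt=\Gamma(a,1)-(x-1)\int_0^1t^{a-1}e^{-t}\Big|_{t=1+\tau(x-1)}\,d\tau ,
\]
and $1+\tau(x-1)=(1-\tau)+\tau x>0$ for $\tau\in[0,1]$. By Lemmas~\ref{lem:elem} and~\ref{lem:int}, $\Gamma(a,x)$ is $A$-analytic on $\mathbb R\times(0,\infty)$. Finally $\int_1^\infty e^{-t}\frac{dt}t=\Gamma(0,1)$, and substituting $u=1+t$ gives $\int_0^\infty\frac{e^{-t}}{1+t}\,dt=\int_1^\infty\frac{e^{1-u}}u\,du=e\,\Gamma(0,1)$.
\end{proof}

\section{Exponential integrals over half-lines}\label{sec:halfline}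

In Theorem~\ref{thm:halfline} with $q=1$ and $m=0$ we face $L(a)=\int_N^\infty e^{-u}u^ah(1/u)\,du$. Expanding $h(y)=\sum_nh_ny^n$ gives $L(a)=\sum_nh_n\Gamma(a+1-n,N)$. Each term is $A$-analytic by Theorem~\ref{thm:gamma}, but the system is not assumed to be closed under infinite sums. Cauchy's formula replaces the sum by an integral over a compact circle, at the price of the kernel
\begin{equation}\label{eq:W}
W(a,v)=\int_N^\infty\frac{e^{-u}u^a}{u-v}\,du=\sum_{n\ge0}\Gamma(a-n,N)\,v^n\qquad(a\in\mathbb R,\ |v|<N),
\end{equation}
the generating function of the numbers $\Gamma(a-n,N)$. Their recursion becomes a differential equation in $v$, with a singular point at $v=0$. Solving it leads back to an integral as in Lemma~\ref{lem:mellin}.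

\begin{lemma}\label{lem:W}
Let $N\in K$, $N>0$. Then $W$ is $A$-analytic on $\mathbb R\times D_N$.
\end{lemma}

\begin{proof}
The integral in \eqref{eq:W} is holomorphic in $(a,v)\in\mathbb C\times D_N$, because the integrand is dominated locally uniformly. So $W$ is real analytic in $(a,\operatorname{Re}v,\operatorname{Im}v)$. The series in \eqref{eq:W} comes from $\frac1{u-v}=\sum_{n\ge0}v^nu^{-n-1}$, uniformly for $u\ge N$ when $v$ is fixed.

\emph{The differential equation.} Integration by parts gives $\Gamma(b+1,N)=b\,\Gamma(b,N)+N^be^{-N}$. For $b=a-n$ with $n\ge1$ this reads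
\[
\Gamma(a-(n-1),N)=(a-n)\,\Gamma(a-n,N)+N^{a-n}e^{-N}.
\]
Multiply by $v^n$ and sum over $n\ge1$:
\[
v\,W=a\big(W-\Gamma(a,N)\big)-v\,\partial_vW+N^ae^{-N}\,\frac{v}{N-v},
\]
that is,
\begin{equation}\label{eq:ode}
v\,\partial_vW+(v-a)\,W=N^ae^{-N}\,\frac v{N-v}-a\,\Gamma(a,N).
\end{equation}

\emph{Solution for $a<0$.} Fix $v\in D_N$ and move along the segment from $0$ to $v$. By \eqref{eq:ode} at the point $v\tau$, for $0<\tau\le1$,
\begin{align*}
\frac{d}{d\tau}\Big[\tau^{-a}e^{v\tau}W(a,v\tau)\Big]
&=\tau^{-a-1}e^{v\tau}\big[(v\tau-a)W(a,v\tau)+v\tau\,(\partial_vW)(a,v\tau)\big]\\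
&=\tau^{-a-1}\,\Psi(a,v,\tau),
\end{align*}
where
\[
\Psi(a,v,z)=e^{vz}\Big[N^ae^{-N}\,\frac{vz}{N-vz}-a\,\Gamma(a,N)\Big].
\]
For $a<0$ the function $\tau^{-a}e^{v\tau}W(a,v\tau)$ tends to $0$ as $\tau\to0$. Hence
\begin{equation}\label{eq:Wsol}
W(a,v)=e^{-v}\int_0^1\tau^{-a-1}\,\Psi(a,v,\tau)\,d\tau\qquad(a<0).
\end{equation}

\emph{Conclusion.} Let $|v|<N/2$ and $|z|<2$, so that $|vz|<N$. On this domain $\Psi$ is holomorphic in $z$. It is $A$-analytic in all variables, since $a\mapsto\Gamma(a,N)$ is so by Theorem~\ref{thm:gamma} and $N\in K$, and the rest is elementary. Lemma~\ref{lem:mellin}, with parameters $(a,v)\in(-\infty,0)\times D_{N/2}$, $R=2$ and $r=1$, shows that $\int_0^1\tau^s\Psi(a,v,\tau)\,d\tau$ is $A$-analytic in $(s,a,v)$ for $s>-1$. Substitute $s=-a-1$, which is $>-1$ exactly when $a<0$. By \eqref{eq:Wsol}, $W$ is $A$-analytic on $(-\infty,0)\times D_{N/2}$. As $W$ is real analytic on the connected set $\mathbb R\times D_N$, it is $A$-analytic there by Lemma~\ref{lem:cont}.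
\end{proof}

Cauchy's formula also needs $h$ at complex arguments.

\begin{lemma}[Complexification]\label{lem:complex}
If $h\in A_1$ has radius of convergence $R$, then $w\mapsto h(w)$ is $A$-analytic on $D_R$.
\end{lemma}

\begin{proof}
Divide $h(x+y)$ by $y^2+z^2$, which is regular of order $2$ in $y$:
\[
h(x+y)=Q(x,z,y)\,(y^2+z^2)+r_0(x,z)+r_1(x,z)\,y,\qquad r_0,r_1\in A_2 .
\]
Putting $y=iz$ gives $h(x+iz)=r_0(x,z)+iz\,r_1(x,z)$ for small real $x,z$. So the real and imaginary parts of $h(x+iz)$ have Taylor series in $A_2$ at the origin. Apply Lemma~\ref{lem:cont} to both of them on the disc $x^2+z^2<R^2$.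
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:halfline}]
We allow $R=\infty$, with $1/R=0$. The integral converges absolutely: $u^{-1/q}$ stays in $(0,N^{-1/q}]$, where $h$ is bounded, and $e^{-u}u^a|\log u|^m$ is integrable on $[N,\infty)$.

\emph{Reduction to $q=1$.} Sorting the exponents modulo $q$, write $h(y)=\sum_{j<q}y^jr_j(y^q)$. Then
\[
h(y)-\sum_{j<q}y^jr_j(z)=\sum_{j<q}y^j\big(r_j(y^q)-r_j(z)\big)
\]
is divisible by $y^q-z$, which is regular of order $q$ in $y$. By the uniqueness of Weierstra\ss{} division, the $r_j$ are the remainder coefficients of $h(y)$ divided by $y^q-z$, so $r_j\in A_1$. Their radii of convergence are at least $R^q>1/N$. Since $u^ah(u^{-1/q})=\sum_{j<q}u^{a-j/q}\,r_j(1/u)$ and $a-j/q\in K$, we may assume $q=1$, so that $1/R<N$.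

\emph{Reduction to $m=0$.} We show that $L(a)=\int_N^\infty e^{-u}u^ah(1/u)\,du$ is $A$-analytic on $\mathbb R$. Differentiation under the integral sign then gives, for $a\in K$,
\[
\int_N^\infty e^{-u}u^a(\log u)^m\,h(1/u)\,du=L^{(m)}(a)\in K .
\]

\emph{Cauchy's formula.} Choose $\rho\in K$ with $1/R<\rho<N$. For $u\ge N$ we have $\frac{\rho e^{i\theta}}{u-\rho e^{i\theta}}=\sum_{n\ge1}(\rho e^{i\theta}/u)^n$, and $h(\rho^{-1}e^{-i\theta})=\sum_{n\ge0}h_n\rho^{-n}e^{-in\theta}$ because $1/\rho<R$. Multiplying the two absolutely convergent series and integrating,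
\[
h(1/u)=h_0+\frac1{2\pi}\int_0^{2\pi}h(\rho^{-1}e^{-i\theta})\,\frac{\rho e^{i\theta}}{u-\rho e^{i\theta}}\,d\theta .
\]
We insert this in $L(a)$ and interchange the integrals. Fubini's theorem applies because $h$ is bounded on the circle of radius $1/\rho$ and $\int_N^\infty\frac{e^{-u}u^a}{u-\rho}\,du<\infty$. This gives
\[
L(a)=h_0\,\Gamma(a+1,N)+\frac1{2\pi}\int_0^{2\pi}h(\rho^{-1}e^{-i\theta})\,\rho e^{i\theta}\,W(a,\rho e^{i\theta})\,d\theta .
\]
By Lemmas~\ref{lem:complex}, \ref{lem:W} and~\ref{lem:elem}, the integrand is $A$-analytic in $(a,\theta)\in\mathbb R^2$. Since $2\pi\in K$, Lemma~\ref{lem:int} and Theorem~\ref{thm:gamma} show that $L$ is $A$-analytic on $\mathbb R$.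
\end{proof}

\section{Exponentials of semialgebraic functions}

The idea is to cut $\mathbb R$ into intervals on which $f$ is monotone and to use $u=f(x)$ as a new variable. This leaves integrals $\int e^{-u}G(u)\,du$ with $G$ algebraic, whose ends are treated with Puiseux expansions and, at $+\infty$, with Theorem~\ref{thm:halfline}.

A \emph{Nash function} on an open interval is a real analytic function that is semialgebraic over $\mathbb Q$. Such a function $F$ satisfies a nontrivial polynomial equation $Q(x,F(x))=0$ over $\mathbb Q$. At a real algebraic point $\alpha$ the series $F(\alpha+x)$ is therefore algebraic over $\mathbb Q(\alpha)(x)$, hence over $\mathbb Q(x)$, and so it is in $A_1$. By Lemma~\ref{lem:cont}, \emph{Nash functions are $A$-analytic}.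

We also recall the Newton--Puiseux theorem. If $G$ is a Nash function on an interval $(\alpha,\alpha+\varepsilon)$ with $\alpha$ real algebraic, and $G$ has no zeros there, then there are integers $q\ge1$ and $p$ and a convergent power series $k$ with $k(0)\ne0$ such that $G(\alpha+w^q)=w^pk(w)$ for small $w>0$. The series $k$ has real coefficients, since $G$ is real. It is algebraic, because $w^{-p}G(\alpha+w^q)$ is algebraic over $\mathbb Q(\alpha)(w)$. So $k\in A_1$. Applying this to $G(\beta-u)$, $G(1/u)$ and $G(-1/u)$ at $u=0$ gives the analogous expansions at a right end point $\beta$ and at $\pm\infty$.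

\begin{proof}[Proof of Corollary~\ref{cor:exp}]
Partition $\mathbb R$ into finitely many real algebraic points and open intervals $I$, with end points real algebraic or $\pm\infty$, such that on each $I$ the functions $f,g$ are Nash, $f$ is constant or $f'$ has no zeros, and $g$ is identically zero or has no zeros. It suffices to show $\int_Ie^{-f}g\,dx\in K$ for each $I$, and we may assume that $g$ has no zeros on $I$.

\emph{Constant $f$.} If $f=c$ on $I$, then $c$ is real algebraic, being the value of $f$ at a rational point. The integral $\int_Ig\,dx$ converges absolutely because $e^{-c}\ne0$, so it is a period. Hence $e^{-c}\int_Ig\,dx\in K$.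

\emph{Nonconstant $f$.} Then $f$ maps $I$ bijectively onto an open interval $J$ with end points real algebraic or $\pm\infty$, and the substitution $u=f(x)$ gives
\[
\int_Ie^{-f}g\,dx=\int_Je^{-u}G(u)\,du,\qquad G=(g\circ f^{-1})\,|(f^{-1})'| ,
\]
where $G$ is a Nash function without zeros on $J$ and the right-hand integral converges absolutely. We cut $J$ into a compact middle part with real algebraic end points and pieces at the two ends.

\emph{Middle part.} The function $e^{-u}G(u)$ is $A$-analytic on $J$. Its integral over a compact interval with end points in $K$ lies in $K$ by Lemma~\ref{lem:int}.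

\emph{Finite end points.} Let $\alpha$ be a finite left end point and $G(\alpha+w^q)=w^pk(w)$ as above. Near $\alpha$ the function $|G(u)|$ is bounded below by a positive multiple of $(u-\alpha)^{p/q}$. Absolute convergence forces $p/q>-1$, hence $p+q-1\ge0$. For small rational $\eta>0$ the substitution $u=\alpha+w^q$ gives
\[
\int_\alpha^{\alpha+\eta^q}e^{-u}G(u)\,du=\int_0^\eta e^{-\alpha-w^q}\,q\,w^{p+q-1}k(w)\,dw .
\]
The integrand is $A$-analytic on a neighborhood of $[0,\eta]$, so the integral lies in $K$ by Lemma~\ref{lem:int}. At a finite right end point $\beta$ write $G(\beta-w^q)=w^pk(w)$. Again $p+q-1\ge0$, and the contribution is $\int_0^\eta e^{-\beta+w^q}\,q\,w^{p+q-1}k(w)\,dw\in K$.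

\emph{End point $+\infty$.} Here $G(w^{-q})=w^pk(w)$ for small $w>0$, that is, $G(u)=u^{-p/q}\,k(u^{-1/q})$ for large $u$. For a large integer $N$, the integral $\int_N^\infty e^{-u}G(u)\,du$ lies in $K$ by Theorem~\ref{thm:halfline} with $h=k$, $a=-p/q$ and $m=0$.

\emph{End point $-\infty$.} This case does not occur. From $G(-w^{-q})=w^pk(w)$ with $k(0)\ne0$ we get $|G(u)|\ge c\,|u|^{-p/q}$ with some $c>0$ as $u\to-\infty$, so $e^{-u}|G(u)|\to\infty$, contradicting absolute convergence.

Summing over the pieces of each $J$ and over all $I$ proves the corollary.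
\end{proof}

\begin{thebibliography}{9}
\bibitem{Kaiser} Tobias Kaiser, \emph{Periods, Power Series, and Integrated Algebraic Numbers}, arXiv:2211.01269 (2022).
\end{thebibliography}

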